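# A metric on $\mathbb R^n$ with Gaussian heat kernel bounds and martingale dimension one

## 1. A bent table of boxes

Cut the unit square into $M$ columns of equal width, and cut each column into $N$ boxes, where $N$ is slightly larger than $M$. The boxes in one column do not have equal heights, and the heights differ from column to column. Everything in these notes is obtained by iterating one such table, so we write it down first.

**The function $h$.** Let
$$\alpha_1(x)=\begin{cases}\tfrac12\sin4\pi x,&0\le x\le\frac12,\\0,&\frac12\le x\le1,\end{cases}\qquad \alpha_2(x)=\begin{cases}0,&0\le x\le\frac12,\\ \tfrac12\sin4\pi x,&\frac12\le x\le1,\end{cases}$$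
and for $x,y\in[0,1]$
$$h(x,y)=y+\alpha_1(x)\frac{\sin2\pi y}{2\pi}+\alpha_2(x)\frac{\sin4\pi y}{4\pi},\qquad h_y(x,y)=1+\alpha_1(x)\cos2\pi y+\alpha_2(x)\cos4\pi y .$$
At each $x$ at most one of $\alpha_1,\alpha_2$ is nonzero, $|\alpha_i|\le\frac12$, and $\alpha_i$ is $2\pi$-Lipschitz. Hence $\frac12\le h_y\le\frac32$, and $h(x,\cdot)$ is an increasing bijection of $[0,1]$. Moreover
$$h(x,0)=0,\quad h(x,1)=1,\quad h(0,y)=h(1,y)=y,\quad h(x,1-y)=1-h(x,y),\tag{1.1}$$
$$|h(x,y)-h(x',y)|\le|x-x'|,\qquad |h_y(x,y)-h_y(x',y')|\le2\pi\big(|x-x'|+|y-y'|\big).\tag{1.2}$$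
For the first bound in (1.2), the $x$-slope of $h$ is at most $2\pi\cdot\frac1{2\pi}=1$ on the left half and $2\pi\cdot\frac1{4\pi}=\frac12$ on the right half. For the second, the $x$-slope of $h_y$ is at most $2\pi$ and its $y$-slope is at most $\max(\frac12\cdot2\pi,\frac12\cdot4\pi)=2\pi$.

**The gain $S_0$.** Put $c_1=\cos2\pi y$ and $c_2=\cos4\pi y=2c_1^2-1$. From $\frac1{2\pi}\int_0^{2\pi}\frac{d\theta}{1+a\sin\theta}=(1-a^2)^{-1/2}$ for $|a|<1$, applied on each half of $[0,1]$, and from $(1-s)^{-1/2}\ge1+\frac s2$,
$$\int_0^1\frac{dx}{h_y(x,y)}=\tfrac12\Big[\big(1-\tfrac{c_1^2}4\big)^{-1/2}+\big(1-\tfrac{c_2^2}4\big)^{-1/2}\Big]\ge1+\frac{c_1^2+c_2^2}{16}\ge1+\frac7{256}=:S_0>1.\tag{1.3}$$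
The last inequality holds because $s+(2s-1)^2=4s^2-3s+1$ has minimum $\frac7{16}$, attained at $s=\frac38$. This is why there are two cosines: at $y=\frac14$ we have $c_1=0$, so with $\alpha_1$ alone the integral would be exactly $1$ there.

**The table.** For an integer $M\ge3$ let $N=\lceil M\sqrt{S_0}\,\rceil>M$, and for $0\le i\le M-1$ let
$$I_i=\big[\tfrac iM,\tfrac{i+1}M\big],\qquad x_i=\tfrac i{M-1}\in I_i .$$
Define $0=y_{i0}<y_{i1}<\dots<y_{iN}=1$ by $h(x_i,y_{ij})=j/N$, and let $J_{ij}=[y_{ij},y_{i,j+1}]$ for $0\le j\le N-1$. The boxes are the $I_i\times J_{ij}$. Finally define weights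
$$w_i(y)=\frac{1}{M\,S(y)\,h_y(x_i,y)},\qquad S(y)=\frac1M\sum_{i=0}^{M-1}\frac1{h_y(x_i,y)} .$$
If $h(x,y)=y$ were allowed, we would get the straight grid $J_{ij}=[\frac jN,\frac{j+1}N]$ with $w_i=\frac1M$. In the bent table a box is tall where $h_y(x_i,\cdot)$ is small, and there the weight of its column is large.

**Lemma 1.** Fix $\kappa\in(S_0^{-1/2},1)$. If $M$ is large enough, then:

* (P1) for $x\in I_i$ and $y,y'\in J_{ij}$: $\ |h(x,y)-h(x,y')|\le\kappa\,\dfrac{|y-y'|}{M|J_{ij}|}$;
* (P2) $w_i\ge0$ is $C^1$ on $[0,1]$, $\sum_iw_i=1$, $w_i(0)=w_i(1)$, and $w_i(y)\le\kappa|J_{ij}|$ for $y\in J_{ij}$;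
* (P3) $\frac2{3N}\le|J_{ij}|\le\frac2N$; $|J_{i0}|=|J_{i,N-1}|$ for every $i$; $|J_{ij}|=\frac1N$ for $i\in\{0,M-1\}$ and all $j$.

*Proof.* By the mean value theorem $\frac1N=|J_{ij}|\,h_y(x_i,\xi)$ with some $\xi=\xi_{ij}\in J_{ij}$. Since $\frac12\le h_y\le\frac32$, the first part of (P3) follows. The symmetry $h(x,1-y)=1-h(x,y)$ gives $y_{i,N-j}=1-y_{ij}$, hence the second part. Since $x_0=0$, $x_{M-1}=1$ and $h(0,\cdot)=h(1,\cdot)=\mathrm{id}$, the third part follows.

Let $x\in I_i$ and $y\in J_{ij}$. By (1.2), $|h_y(x,y)-h_y(x_i,\xi)|\le2\pi(\frac1M+\frac2N)\le\frac{20}M$. As $h_y\ge\frac12$, the ratio of these two values, either way, is at most $1+\frac{40}M$. Now $h_y(x_i,\xi)=\frac1{N|J_{ij}|}=\frac MN\cdot\frac1{M|J_{ij}|}$ and $\frac MN\le S_0^{-1/2}$, so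
$$h_y(x,y)\le\Big(1+\frac{40}M\Big)S_0^{-1/2}\,\frac1{M|J_{ij}|}.$$
Since $\kappa>S_0^{-1/2}$, this gives (P1) for $M$ large.

For (P2), the same ratio bound gives $\frac1{h_y(x_i,y)}\le(1+\frac{40}M)N|J_{ij}|$ for $y\in J_{ij}$, so $w_i(y)\le(1+\frac{40}M)\frac NM\frac{|J_{ij}|}{S(y)}$. The function $x\mapsto1/h_y(x,y)$ is $8\pi$-Lipschitz and $x_i\in I_i$, so comparing the sum $S(y)$ with the integral (1.3) gives $S(y)\ge S_0-\frac{8\pi}M$. Also $\frac NM\le\sqrt{S_0}+\frac1M$. Hence the coefficient of $|J_{ij}|$ is at most a quantity that tends to $\sqrt{S_0}/S_0=S_0^{-1/2}<\kappa$ as $M\to\infty$. The $C^1$ property follows from $h_y\ge\frac12$ and $S\ge\frac23$, the sum is $1$ by the definition of $S$, and $w_i(0)=w_i(1)$ because $h_y$ is $1$-periodic in $y$. $\square$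

Fix such $M,N,\kappa$ from now on, and put $W=\sup_y\sum_i|w_i'(y)|<\infty$ and $r_k=M^{-k}$ for $k\in\mathbb Z$.

Here is what the table is for. Iterating it produces tiles of all generations $k\in\mathbb Z$; a tile of generation $k$ has $x$-width $r_k$, and we call $r_k$ its size. Let $d(p,p')$ be the cheapest total size of a chain of tiles from $p$ to $p'$. Property (P1) will produce enough $d$-Lipschitz functions, so that $d$ is a genuine metric with the Euclidean topology. Property (P2) will show that the oscillation of a $d$-Lipschitz function is controlled by its $x$-derivative alone, although there are $n-1$ other directions. Together they produce a diffusion on $\mathbb R^n$ with Gaussian heat kernel bounds which, in the sense of martingales, has only one direction of noise.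

## 2. MMD spaces, Gaussian bounds and martingale dimension

A *Dirichlet form* $(\mathcal E,\mathcal F)$ on $L^2(X,m)$ is a densely defined, closed, nonnegative symmetric bilinear form which is Markovian: normal contractions $T$ (that is, $T(0)=0$ and $|T(s)-T(t)|\le|s-t|$) satisfy $T\circ u\in\mathcal F$ and $\mathcal E(T\circ u,T\circ u)\le\mathcal E(u,u)$ for $u\in\mathcal F$. It is *regular* if $\mathcal F\cap C_c(X)$ is dense in $\mathcal F$ (in the norm $(\mathcal E(u,u)+\|u\|_2^2)^{1/2}$) and uniformly dense in $C_c(X)$. It is *strongly local* if $\mathcal E(u,v)=0$ whenever $u,v\in\mathcal F$ have compact support and $v$ is constant on a neighborhood of $\operatorname{supp}u$.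

**Definition (MMD space).** An MMD space $(X,d,m,\mathcal E,\mathcal F)$ consists of a complete, separable, locally compact metric space $(X,d)$, a Radon measure $m$ on $X$ with full support, and a strongly local regular Dirichlet form on $L^2(X,m)$. Its diffusion is $\{P_x\}_{x\in X}$.

**Definition (Gaussian heat kernel estimates).** The semigroup has a continuous heat kernel $p_t(x,y)$ and there are $C,c,\delta>0$ such that for all $t>0$ and $x,y\in X$
$$p_t(x,y)\le \frac{C}{m(B(x,\sqrt t))}\exp\Big(-\frac{d(x,y)^2}{Ct}\Big),\qquad p_t(x,y)\ge \frac{c}{m(B(x,\sqrt t))}\ \text{ whenever } d(x,y)\le \delta\sqrt t.$$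

**Definition (martingale dimension).** Let $\mathcal M$ be the space of martingale additive functionals of finite energy: additive functionals $M$ with $E_x[M_t^2]<\infty$ and $E_x[M_t]=0$ for q.e. $x$ and all $t>0$, and $e(M)=\lim_{t\downarrow0}\frac1{2t}E_m[M_t^2]<\infty$. Two elements are identified when they agree $P_x$-a.s. for q.e. $x$. Let $\mu_{\langle M,L\rangle}$ be the Revuz measure of the covariation $\langle M,L\rangle$, and $\mu_{\langle M\rangle}=\mu_{\langle M,M\rangle}$. For $\theta\in L^2(X,\mu_{\langle M\rangle})$ the stochastic integral $\theta\bullet M$ is the unique element of $\mathcal M$ with $e(\theta\bullet M,L)=\frac12\int_X\theta\,d\mu_{\langle M,L\rangle}$ for all $L\in\mathcal M$. The martingale dimension is the smallest $k\ge0$ for which there are $M^{(1)},\dots,M^{(k)}\in\mathcal M$ such that every $M\in\mathcal M$ is $\sum_{i=1}^k\theta_i\bullet M^{(i)}$ with $\theta_i\in L^2(X,\mu_{\langle M^{(i)}\rangle})$; it is $+\infty$ if there is no such $k$.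

We use the equivalent description due to Hino. The *energy measure* of a bounded $f\in\mathcal F$ is given by $\int\varphi\,d\mu_{\langle f\rangle}=2\mathcal E(f\varphi,f)-\mathcal E(f^2,\varphi)$ for $\varphi\in\mathcal F\cap C_c(X)$. It extends to all $f\in\mathcal F$ by approximation and to pairs by polarization, and strong locality gives $\mathcal E(f,f)=\frac12\mu_{\langle f\rangle}(X)$. A $\sigma$-finite measure $\nu$ is *energy-dominant* if $\mu_{\langle f\rangle}\ll\nu$ for all $f\in\mathcal F$, and *minimal* if in addition $\nu\ll\nu'$ for every energy-dominant $\nu'$.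

**Definition (pointwise index).** Let $\nu$ be minimal energy-dominant. The pointwise index is the $\nu$-a.e. smallest measurable $p:X\to\{0,1,\dots\}\cup\{\infty\}$ such that for all $N\ge1$ and $f_1,\dots,f_N\in\mathcal F$
$$\operatorname{rank}\Big(\frac{d\mu_{\langle f_i,f_j\rangle}}{d\nu}(x)\Big)_{i,j=1}^N\le p(x)\quad\text{for }\nu\text{-a.e. }x.$$
The martingale dimension equals $\nu\text{-}\operatorname{ess\,sup}_xp(x)$.

For example, take $\mathcal E(u,v)=\int_{\mathbb R^n}\nabla u\cdot\nabla v\,dm$ with its usual domain $W^{1,2}(\mathbb R^n)$, that is, Brownian motion up to a change of time scale. The formula above gives $\mu_{\langle f,g\rangle}=2\nabla f\cdot\nabla g\,m$, and Lebesgue measure is minimal energy-dominant. Gram matrices of vectors in $\mathbb R^n$ have rank at most $n$, and cut-offs of the $n$ coordinates give rank $n$. The martingale dimension is $n$.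

The question, posed in Mathav Murugan, "Martingale and analytic dimensions coincide under Gaussian heat kernel bounds", arXiv:2412.06737 (2024), is: for $n\ge2$, is there an MMD space with Gaussian heat kernel estimates and martingale dimension one whose underlying metric space is homeomorphic to Euclidean $\mathbb R^n$? The answer is yes for every $n\ge2$.

Write points of $\mathbb R^n$ as $(x,y)$ with $x\in\mathbb R$ and $y=(y_1,\dots,y_{n-1})\in\mathbb R^{n-1}$. From now on $m$ is Lebesgue measure and balls are open. We write $u_A=\operatorname{Av}_Au=\frac1{m(A)}\int_Au\,dm$ (in dimension one with length in place of $m$), and $\mathrm{Lip}_c(d)$ is the set of compactly supported $d$-Lipschitz functions.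

**Theorem 1.** Let $n\ge2$. There is a complete metric $d$ on $\mathbb R^n$ inducing the Euclidean topology such that the form $\mathcal E(u,v)=\int_{\mathbb R^n}\partial_xu\,\partial_xv\,dm$, $u,v\in\mathrm{Lip}_c(d)$, is closable in $L^2(m)$. Its closure is a strongly local regular Dirichlet form satisfying Gaussian heat kernel estimates with respect to $d$, and its pointwise index is $1$ $m$-a.e. So its martingale dimension is $1$.

**Theorem 2.** (i) For all $1\le k\le n$ there is an MMD space homeomorphic to $\mathbb R^n$ (with $m$ Lebesgue) with Gaussian heat kernel estimates and martingale dimension exactly $k$. (ii) Martingale dimension $0$ is impossible for an MMD space homeomorphic to $\mathbb R^n$, $n\ge1$, with Gaussian estimates. (iii) The space of Theorem 1 satisfies a $(1,1)$-Poincaré inequality: $\int_{B(p,r)}|u-u_{B(p,r)}|\,dm\le Cr\int_{B(p,\Lambda r)}|\partial_xu|\,dm$ for $u\in\mathrm{Lip}_c(d)$.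

Throughout, $C$ denotes constants, possibly changing from line to line, that depend only on $n$ and the fixed table (in Section 4: on the constants in the hypotheses).

## 3. Why straight grids fail

For $n=1$ Brownian motion on $\mathbb R$ has martingale dimension one. For $n=2$, a form which sees only one direction is $\int\partial_xu\,\partial_xv\,dm$. With the Euclidean metric and core $\mathrm{Lip}_c$, its semigroup is the one-dimensional heat flow along horizontal lines: $P_tu(x,y)=\int\gamma_t(x-x')u(x',y)\,dx'$, with $\gamma_t$ the one-dimensional heat kernel. The mass stays on the line, so there is no heat kernel with respect to planar Lebesgue measure. We keep the formula of the form and change the metric, and with it the core $\mathrm{Lip}_c(d)$ and the domain.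

The classical route to Gaussian bounds is volume doubling together with a Poincaré inequality. For our form the latter should read $\int_B|u-u_B|^2\,dm\le Cr^2\int_{\Lambda B}|\partial_xu|^2\,dm$ for $u\in\mathrm{Lip}_c(d)$. It has a blunt consequence: a Lipschitz function that depends only on $y$ on $\Lambda B$ must be constant on $B$. So the metric must make functions of $y$ alone non-Lipschitz, and yet leave enough Lipschitz functions to separate points.

**Straight grid in the unit square.** Divide the square into $M$ equal columns and $N$ equal rows, iterate, and let $d$ be the chain metric of the resulting tiles. Tiles of generation $k$ have width $M^{-k}$, height $N^{-k}$ and size $M^{-k}$.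

If $N\ge M$, then $y$ varies by $N^{-k}\le M^{-k}$ over a tile of generation $k$. Summing along chains, $|y(p)-y(p')|\le d(p,p')$, and likewise for $x$. Small balls around an interior point therefore lie in small Euclidean squares, and they contain neighborhoods of their center. A $d$-Lipschitz cut-off times $y$ violates the Poincaré inequality on them, because $\partial_xy=0$ and $y$ is not constant.

If $N<M$, then $(x,0)$ and $(x,1)$ are joined by a vertical stack of $N^k$ tiles of size $M^{-k}$. So $d((x,0),(x,1))\le(N/M)^k\to0$, and $d$ is not a metric.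

**The conflict in terms of (P1) and (P2).** For any $h$ with $h(x,0)=0$ and $h(x,1)=1$, summing (P1) over the boxes of one column gives
$$1=\sum_{j=0}^{N-1}\big(h(x,y_{i,j+1})-h(x,y_{ij})\big)\le\frac{\kappa N}M,\qquad\text{so } N\ge M/\kappa>M .$$
On the other side, (P2) forces $1=\sum_iw_i(y)\le\kappa\sum_i|J_{i,j(i,y)}|$, where $J_{i,j(i,y)}$ is the interval of column $i$ containing $y$. If the heights do not depend on $i$, this says $1\le\kappa M|J_j|$ for each row $j$, and summing over $j$ gives $N\le\kappa M<M$. So a table with the same rows in all columns can never satisfy both. If we integrate the inequality over $y$ instead, we get $1\le\kappa\sum_{i,j}|J_{ij}|^2$, and when all heights are equal the right side is only $\kappa M/N$. Hence the heights inside columns must vary, and at every level $y$ the sum over the columns of the heights of the boxes at that level must exceed $1$, even though there are more than $M$ rows. The function $h$ achieves this: the $|J_{ij}|$ are close to $1/(Nh_y(x_i,\cdot))$, their sum over columns is about $\frac MN\int_0^1dx/h_y\ge\frac MNS_0$,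 and $N/M\approx\sqrt{S_0}$ is placed between $1$ and $S_0$.

## 4. From doubling and a directional Poincaré inequality to index $k$

**Proposition A.** Let $d$ be a metric on $\mathbb R^n$ inducing the Euclidean topology, with closed balls compact. Let $1\le k\le n$, fix $k$ of the coordinates, call them $x_1,\dots,x_k$, and put $\nabla_k=(\partial_{x_1},\dots,\partial_{x_k})$. Assume:

* (a) $|x_j(z)-x_j(z')|\le C\,d(z,z')$ for all $z,z'$ and $j\le k$; and $d(z,z')\le C|x_j(z)-x_j(z')|$ if $z,z'$ differ only in the coordinate $x_j$, $j\le k$;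
* (b) $m$ is doubling for $d$;
* (c) for some $C,\Lambda\ge1$, all balls $B=B(z,r)$ and all $u\in\mathrm{Lip}_c(d)$: $\int_B|u-u_B|^2dm\le Cr^2\int_{B(z,\Lambda r)}|\nabla_ku|^2dm$.

Then $\mathcal E(u,v)=\int\nabla_ku\cdot\nabla_kv\,dm$ on $\mathrm{Lip}_c(d)$ is closable. Its closure $(\mathcal E,\mathcal F)$ is a strongly local regular Dirichlet form with Gaussian heat kernel estimates, and the pointwise index equals $k$ $m$-a.e.; so the martingale dimension is $k$.

**Step 1: directional derivatives.** This step makes sense of $\nabla_ku$. A function that is $d$-Lipschitz near each point is $d$-Lipschitz on compact sets. It is continuous, and by the second half of (a) it is locally Lipschitz in each $x_j$, $j\le k$. So $\partial_{x_j}u$ exists a.e. (Lebesgue's theorem on lines and Fubini), is measurable as a limit of difference quotients, is locally bounded, and is the distributional derivative by Fubini.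

**Step 2: the Dirichlet form.** We check closability, the Markov property, regularity and strong locality.

If $u_i\in\mathrm{Lip}_c(d)$, $u_i\to0$ and $\partial_{x_j}u_i\to g$ in $L^2$, then $\int g\varphi=-\lim\int u_i\,\partial_{x_j}\varphi=0$ for $\varphi\in C_c^\infty$, so $g=0$. Hence the form is closable. For $u$ in the closure $\mathcal F$ the distributional $\nabla_ku$ is in $L^2$ and $\mathcal E(u,u)=\int|\nabla_ku|^2dm$.

If $T$ is a normal contraction and $u\in\mathrm{Lip}_c(d)$, then $T\circ u\in\mathrm{Lip}_c(d)$ and $|\nabla_k(T\circ u)|\le|\nabla_ku|$ a.e. So the closure is Markovian (Fukushima–Oshima–Takeda, *Dirichlet Forms and Symmetric Markov Processes*, Thm 3.1.1).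

$\mathrm{Lip}_c(d)$ is an algebra. The functions $(s-d(\cdot,z))^+$ belong to it because closed balls are compact, so it separates points and vanishes nowhere, and by Stone–Weierstrass it is uniformly dense in $C_0$. Let $\varphi\in C_c$, let $v_i\in\mathrm{Lip}_c(d)$ converge uniformly to $\varphi$, and let $\chi\in\mathrm{Lip}_c(d)$ be $1$ on $\operatorname{supp}\varphi$. Then $\chi v_i\to\varphi$ uniformly with common compact support, hence also in $L^2$. So the form is densely defined and regular with core $\mathrm{Lip}_c(d)$.

Let $u,v\in\mathcal F$ have compact support, with $v$ constant on a neighborhood $U$ of $\operatorname{supp}u$. Then $\nabla_kv=0$ a.e. on $U$ and $\nabla_ku=0$ a.e. off $\operatorname{supp}u$, so $\mathcal E(u,v)=0$.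

**Step 3: energy measures and the index.** This step computes the martingale dimension. For $f,\varphi\in\mathrm{Lip}_c(d)$, Leibniz' rule gives
$$2\mathcal E(f\varphi,f)-\mathcal E(f^2,\varphi)=2\int\varphi|\nabla_kf|^2+2\int f\,\nabla_k\varphi\cdot\nabla_kf-2\int f\,\nabla_kf\cdot\nabla_k\varphi=2\int\varphi|\nabla_kf|^2dm .$$
Such $\varphi$ approximate every element of $C_c$ uniformly with common compact support, so $\mu_{\langle f\rangle}=2|\nabla_kf|^2m$. For $\varphi\ge0$ and $f,g\in\mathcal F$,
$$\Big|\Big(\int\varphi\,d\mu_{\langle f\rangle}\Big)^{1/2}-\Big(\int\varphi\,d\mu_{\langle g\rangle}\Big)^{1/2}\Big|^2\le2\|\varphi\|_\infty\,\mathcal E(f-g,f-g),$$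
so the formula passes to all $f\in\mathcal F$ by density, and by polarization $\mu_{\langle f,g\rangle}=2\nabla_kf\cdot\nabla_kg\,m$.

So $m$ is energy-dominant. Let $\varphi_R\in\mathrm{Lip}_c(d)$ equal $1$ on $B(0,R)$. By the first half of (a), $f_j=x_j\varphi_R\in\mathrm{Lip}_c(d)$, and $\nabla_kf_j=e_j$ on $B(0,R)$. Thus $\mu_{\langle f_1\rangle}=2m$ on $B(0,R)$, every energy-dominant $\nu$ satisfies $m\ll\nu$, and a minimal one is equivalent to $m$. Gram matrices of vectors in $\mathbb R^k$ have rank at most $k$, and $(f_1,\dots,f_k)$ gives rank $k$ on $B(0,R)$ for every $R$. So the index is $k$ a.e.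

**Step 4: the intrinsic metric is comparable to $d$.** The theorem we shall quote works with the intrinsic metric of the form, so we compare it with $d$. Let $u\in\mathcal F_{loc}$ mean that on each relatively compact open set $u$ agrees a.e. with an element of $\mathcal F$; then $\nabla_ku$ is well defined. By density (c) holds for $u\in\mathcal F$, hence for $u\in\mathcal F_{loc}$, since balls are relatively compact. Locally $d$-Lipschitz functions belong to $\mathcal F_{loc}$ (multiply by $\varphi_R$). Let
$$\mathcal L=\{u\in\mathcal F_{loc}\cap C:|\nabla_ku|\le1\text{ a.e.}\},\qquad\rho(z,z')=\sup_{u\in\mathcal L}(u(z)-u(z')).$$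

By (a), $|\nabla_kd(\cdot,z')|\le C\sqrt k$ a.e., so $d(\cdot,z')/(C\sqrt k)\in\mathcal L$ and $\rho\ge d/(C\sqrt k)$.

Conversely let $u\in\mathcal L$. If $B'\subset B=B(z,s)$ is a ball with $m(B')\ge c\,m(B)$, then by (b) and (c)
$$|u_{B'}-u_B|^2\le C\operatorname{Av}_B|u-u_B|^2\le Cs^2\,\frac{m(B(z,\Lambda s))}{m(B)}\le Cs^2 .$$
Let $R=d(z,z')>0$. Apply this to $B(z,2^{-i-1}R)\subset B(z,2^{-i}R)$, $i\ge0$, and sum the geometric series. Since $u$ is continuous, $|u(z)-u_{B(z,R)}|\le CR$, and likewise at $z'$. Apply it to $B(z,R)$ and $B(z',R)$ inside $B(z,2R)$ to get $|u_{B(z,R)}-u_{B(z',R)}|\le CR$. So $|u(z)-u(z')|\le C\,d(z,z')$.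

Thus $d/C_0\le\rho\le C_0d$ for some $C_0$. In particular $\rho$ is a metric inducing the topology, closed $\rho$-balls are compact, $m$ is $\rho$-doubling, and for $u\in\mathcal F$
$$\int_{B_\rho(z,r)}|u-u_{B_\rho(z,r)}|^2\le\int_{B(z,C_0r)}|u-u_{B(z,C_0r)}|^2\le Cr^2\int_{B_\rho(z,C_0^2\Lambda r)}|\nabla_ku|^2 .\tag{4.1}$$
Write again $\Lambda$ for $C_0^2\Lambda$.

**Step 5: $\mathcal L$ is exactly the set of $1$-Lipschitz functions for $\rho$.** This will let us test $\rho$ with functions built from $\rho$ itself. Elements of $\mathcal L$ are $1$-Lipschitz for $\rho$ by definition, hence $C_0$-Lipschitz for $d$. Two stability properties hold.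

* $\mathcal L$ is closed under $\max$ and $\min$. Indeed, $u\vee v$ is locally Lipschitz. On the open sets $\{u>v\}$ and $\{u<v\}$ its derivative is that of $u$, respectively $v$. At almost every point of $\{u=v\}$ all the derivatives exist and, on the line in direction $x_j$, the point is an accumulation point of $\{u=v\}$, so the derivatives of $u$, $v$ and $u\vee v$ agree. The same holds for $\min$.
* $\mathcal L$ is closed under finite pointwise limits. If $u_i\to u$ with $u_i\in\mathcal L$, then $u$ is $C_0$-Lipschitz for $d$ and the convergence is locally uniform. So $|\int u\operatorname{div}_k\varphi|=\lim|\int u_i\operatorname{div}_k\varphi|\le\int|\varphi|$ for $\varphi\in C_c^\infty(\mathbb R^n;\mathbb R^k)$, that is, $|\nabla_ku|\le1$ a.e.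

Let $D$ be a countable dense set and fix $z'$. For $w\in D$ and $i\ge1$ pick $u_{w,i}\in\mathcal L$ with $u_{w,i}(z')=0$ and $u_{w,i}(w)\ge\rho(w,z')-\frac1i$. The supremum of this countable family is an increasing limit of finite maxima and is at most $\rho(\cdot,z')$, so it is in $\mathcal L$. It equals $\rho(\cdot,z')$ on $D$, and both are continuous, so $\rho(\cdot,z')\in\mathcal L$. If $f$ is $1$-Lipschitz for $\rho$, then $f=\inf_{w\in D}(f(w)+\rho(\cdot,w))$, so $f\in\mathcal L$ by the same two properties.

**Step 6: chains with small steps.** This step shows that $\rho$ is a length metric. For $\varepsilon>0$ let $\rho_\varepsilon(p,z)$ be the infimum of $\sum\rho(z_i,z_{i+1})$ over finite chains from $p$ to $z$ with all $\rho(z_i,z_{i+1})<\varepsilon$. It is finite since $\mathbb R^n$ is connected. If $\rho(z,z')<\varepsilon$, then $|\rho_\varepsilon(p,z)-\rho_\varepsilon(p,z')|\le\rho(z,z')$. So on each ball $B_\rho(z,\varepsilon/2)$ the function $\rho_\varepsilon(p,\cdot)$ is $1$-Lipschitz for $\rho$ and coincides with a globally $1$-Lipschitz function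 (McShane extension), which lies in $\mathcal L$ by Step 5. Membership in $\mathcal L$ is a local property for locally Lipschitz functions, so $\rho_\varepsilon(p,\cdot)\in\mathcal L$. Since $\rho_\varepsilon(p,p)=0$, this gives $\rho_\varepsilon(p,q)\le\rho(p,q)$. Thus
$$\text{for all }p,q,\varepsilon\text{ there is a chain from }p\text{ to }q\text{ with steps}<\varepsilon\text{ and total length}<\rho(p,q)+\varepsilon.\tag{4.2}$$
The first chain point at which the partial length reaches $\rho(p,q)/2$ has distance less than $\rho(p,q)/2+\varepsilon$ from both $p$ and $q$. By compactness of closed balls there is an exact midpoint as $\varepsilon\to0$, and since $\rho$ is complete, repeated midpoints give a geodesic.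

**Step 7: lowering $\Lambda$ to $2$.** The theorem to be quoted has the ball $2B$ on the right of the Poincaré inequality. Let $B=B_\rho(p,r)$, let $\delta=1/(8\Lambda)$, and let $Z\ni p$ be a maximal $\delta r$-separated subset of $B$. By doubling $\#Z\le C$. For $z\in Z$, (4.2) with $\varepsilon\le\min(\delta r/2,\,r-\rho(p,z))$ gives a chain from $p$ to $z$ with steps less than $\delta r/2$ and total length less than $r$; all its points lie in $B$. Merge consecutive steps greedily as long as the sum stays below $\delta r$. A merged step that is not the last one has sum greater than $\delta r/2$, since adding the next step, of length less than $\delta r/2$, would reach $\delta r$. So we obtain points $p=z_0,\dots,z_l=z$ in $B$ with $\rho(z_i,z_{i+1})<\delta r$ and $l\le2/\delta+1$. With $B_i=B_\rho(z_i,2\delta r)$ we have $B_i\cup B_{i+1}\subset B_\rho(z_i,4\delta r)$. By doubling and (4.1) on $B_\rho(z_i,4\delta r)$, where $4\delta r\Lambda=r/2$,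
$$|u_{B_i}-u_{B_{i+1}}|^2\le\frac{Cr^2}{m(B)}\int_{B_\rho(z_i,r/2)}|\nabla_ku|^2\le\frac{Cr^2}{m(B)}\int_{B_\rho(p,2r)}|\nabla_ku|^2 .$$
Summing along the chains, $|u_{B_\rho(z,2\delta r)}-u_{B_\rho(p,2\delta r)}|^2$ has the same bound for every $z\in Z$. The balls $B_\rho(z,2\delta r)$, $z\in Z$, cover $B$, and (4.1) on each of them bounds $\int_{B_\rho(z,2\delta r)}|u-u_{B_\rho(z,2\delta r)}|^2$ by $Cr^2\int_{B_\rho(z,r/4)}|\nabla_ku|^2$. Adding over $Z$,
$$\int_B|u-u_B|^2dm\le\int_B|u-u_{B_\rho(p,2\delta r)}|^2dm\le Cr^2\int_{B_\rho(p,2r)}|\nabla_ku|^2dm\qquad(u\in\mathcal F).$$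

**Step 8: Gaussian estimates.** We quote the following theorem (K.-T. Sturm, *Analysis on local Dirichlet spaces III*, J. Math. Pures Appl. 75 (1996); in the Riemannian case Grigor'yan 1991, Saloff-Coste 1992). *Let $(\mathcal E,\mathcal F)$ be a strongly local regular Dirichlet form whose intrinsic metric $\rho$ induces the topology and has relatively compact balls. If $m$ is doubling for $\rho$-balls and $\int_B|u-u_B|^2dm\le Cr^2\int_{2B}d\Gamma(u,u)$ for all balls $B$ of radius $r$ and $u\in\mathcal F$, where $\mathcal E(u,u)=\int d\Gamma(u,u)$, then the parabolic Harnack inequality holds and there is a (Hölder) continuous heat kernel with, for all $t>0$ and all $z,z'$,*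
$$\frac1{Cm(B_\rho(z,\sqrt t))}e^{-C\rho(z,z')^2/t}\le p_t(z,z')\le\frac C{m(B_\rho(z,\sqrt t))}e^{-\rho(z,z')^2/(Ct)} .$$
(On a doubling geodesic space the factor $2$ may be replaced by $1$ by Jerison's Whitney-covering argument, so it does not matter which form is used. A volume factor $m(B_\rho(z,\sqrt t))^{-1/2}m(B_\rho(z',\sqrt t))^{-1/2}$ is turned into the stated one by doubling, at the cost of a polynomial factor in $\rho/\sqrt t$ absorbed by the exponential.)

Here $\Gamma(u,u)=|\nabla_ku|^2m$, and all hypotheses were verified. Since $d/C_0\le\rho\le C_0d$ and $m$ is doubling, $m(B_\rho(z,\sqrt t))$ and $m(B(z,\sqrt t))$ are comparable. The upper bound holds for $d$ with a new constant, and if $d(z,z')\le\sqrt t$ then $\rho(z,z')\le C_0\sqrt t$ and the lower bound gives $p_t(z,z')\ge c/m(B(z,\sqrt t))$. $\square$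

One remark on the domain. Suppose (a)–(c) hold with $k=1<n$ and let $u=y_1\varphi$ with $\varphi\in C_c^\infty$ equal to $1$ on a ball $B(z,\Lambda r)$. Then $u$ and $\partial_xu$ are in $L^2$, but $u\notin\mathcal F$: inequality (c), which holds on $\mathcal F$, would force $y_1$ to be a.e. constant on $B(z,r)$. So $\mathcal F$ is strictly smaller than $\{u\in L^2:\partial_xu\in L^2\}$, and the choice of $d$ enters through the domain.

It remains to construct $d$ with (a), (b), (c) for $k=1$ and $x_1=x$. Until the end of Section 7 the letter $k$ denotes a generation.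

## 5. Self-affine tiles of the plane and of $\mathbb R^n$

**Step 1: planar tiles of all generations.** We iterate the table inwards and then blow it up to fill the plane. Let $\mathcal T_0^0=\{[0,1]^2\}$. Given $\mathcal T^0_j$, let $\mathcal T^0_{j+1}$ be the set of all $\sigma_t(I_i\times J_{ij'})$ with $t\in\mathcal T_j^0$, where $\sigma_t$ is the orientation-preserving diagonal affine map of $[0,1]^2$ onto $t$. Let $A=\sigma_{t_*}$ with $t_*=I_{i_*}\times J_{i_*j_*}$, $0<i_*<M-1$, $0<j_*<N-1$; then $t_*\subset(0,1)^2$. As $\sigma_{At}=A\sigma_t$, we have $A\mathcal T_j^0\subset\mathcal T^0_{j+1}$, so the families $A^{-l}\mathcal T^0_{k+l}$ increase with $l$. Set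
$$\mathcal T^{(2)}_k=\bigcup_{l\ge\max(0,-k)}A^{-l}\mathcal T^0_{k+l},\qquad k\in\mathbb Z .$$

$A$ is a diagonal contraction with fixed point in $(0,1)^2$, so $A^{-l}[0,1]^2\uparrow\mathbb R^2$. Every compact set therefore lies in the interior of some $A^{-l}[0,1]^2\in\mathcal T^{(2)}_{-l}$, hence in one tile of sufficiently negative generation. Tiles of one generation have disjoint interiors, and those in $A^{-l}\mathcal T^0_{k+l}$ cover $A^{-l}[0,1]^2$. A tile of generation $k$ that meets the interior of $A^{-l}[0,1]^2$ thus belongs to the finite family $A^{-l}\mathcal T^0_{k+l}$, and $\mathcal T_k^{(2)}$ is locally finite. All tiles in a column are subdivided using the same $x$-intervals, and $A$ scales $x$ by $\frac1M$. Therefore: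

* there are nested partitions $\mathcal I_k$ of $\mathbb R$ into closed intervals of length $r_k$ (intervals of a partition may share endpoints), and for each $I\in\mathcal I_k$ a locally finite partition $\mathcal P_I$ of $\mathbb R$ into compact intervals, with $\mathcal T_k^{(2)}=\{I\times J:I\in\mathcal I_k,\ J\in\mathcal P_I\}$;
* $t=I\times J\in\mathcal T^{(2)}_k$ is the union of its children $I_i\times J_{ij}\in\mathcal T^{(2)}_{k+1}$, the affine images of the table. We use the same letters for these images; the relative heights $|J_{ij}|/|J|$ are the numbers of Lemma 1.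

**Step 2: tiles of $\mathbb R^n$.** We use the same partitions $\mathcal P_I$ in every $y$-direction:
$$\mathcal T_k=\{I\times J_1\times\dots\times J_{n-1}:I\in\mathcal I_k,\ J_l\in\mathcal P_I\},\qquad \mathrm{size}(t)=r_k\ \text{ for }t\in\mathcal T_k .$$
Every tile of generation $k$ is the union of its children in $\mathcal T_{k+1}$. Any two points lie in a common tile: if $I\times J$ is a planar tile containing a large square, use $I\times J^{n-1}$. Two tiles $I\times\prod J_l$ and $I'\times\prod J'_l$ of generation $k$ intersect iff $I\times J_l$ and $I'\times J_l'$ intersect for every $l$.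

**Step 3: neighbors have comparable heights.** Heights are products of many factors, and a priori the ratio for two adjacent tiles could drift. Property (P3) prevents this.

**Lemma 2.** If $I\times J,\ I'\times J'\in\mathcal T_k^{(2)}$ intersect, then $|J|\le9|J'|$.

*Proof.* Let $t_q=I_q\times J_q$ and $t_q'=I'_q\times J'_q$ be the ancestors of generation $q\le k$. They intersect for all $q\le k$ and coincide for $q$ very negative. If $t_k=t'_k$ we are done. Otherwise let $q_1<k$ be the last $q$ with $t_q=t'_q$. At $q_1+1$ both are children of the same tile, and the height ratio is at most $3$ by (P3).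

*Once the columns differ.* Then $I_q\cap I_q'=\{c\}$ is a common endpoint, and $c\in I_{q+1}\cap I'_{q+1}$ because $t_{q+1}$ and $t_{q+1}'$ intersect. So $I_{q+1}$ and $I'_{q+1}$ are extreme children ($i\in\{0,M-1\}$), both heights are multiplied by exactly $\frac1N$, and the ratio no longer changes.

*While the columns agree* but $J_q\ne J_q'$, these are neighbors in $\mathcal P_{I_q}$ with one common endpoint. If the columns also agree at $q+1$, with common index $i$, then one of $J_{q+1},J'_{q+1}$ is a top child and the other a bottom child. Their relative heights are equal by $|J_{i0}|=|J_{i,N-1}|$, so the ratio does not change.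

At the single step at which the columns become different, if it comes after $q_1+1$, the ratio is multiplied by at most $3$. Altogether the ratio is at most $9$. $\square$

**Step 4: counting neighbors.** Let $I,I'\in\mathcal I_k$ be equal or adjacent and $J\in\mathcal P_I$. At most $13$ intervals of $\mathcal P_{I'}$ meet $J$. Indeed, each has length at least $|J|/9$ by Lemma 2, so at most $9$ are contained in $J$. The others contain an endpoint of $J$, and each of the two endpoints lies in at most two intervals. These intervals are consecutive and cover $J$, so one of them overlaps $J$ in length at least $|J|/13$.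

For $t\in\mathcal T_k$ let $N_0(t)=t$ and let $N_{j+1}(t)$ be the union of all tiles of $\mathcal T_k$ meeting $N_j(t)$. Then $N_j(t)$ consists of at most $C_j$ tiles of generation $k$, with heights within factors $9^{\pm j}$ of those of $t$, and $m(N_j(t))\le C_jm(t)$.

## 6. The chain metric

Let $d(p,p')$ be the infimum of $\sum_i\mathrm{size}(t_i)$ over finite chains of tiles (of any generations) $t_1,\dots,t_l$ with $p\in t_1$, $p'\in t_l$, $t_i\cap t_{i+1}\ne\emptyset$. It is finite and symmetric, satisfies the triangle inequality, and $d(p,p)=0$ since $p$ lies in arbitrarily small tiles. As the size of a tile is its $x$-width,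
$$d(p,p')\le r_k\ \text{ if }p,p'\in t\in\mathcal T_k,\qquad|x(p)-x(p')|\le d(p,p').\tag{6.1}$$
If $p,p'$ differ only in $x$ and $\delta=|x(p)-x(p')|>0$, choose $k$ with $r_k\le\delta<r_{k-1}$. The segment is covered by at most $\delta/r_k+2$ tiles of generation $k$, consecutive ones meeting on the segment. So
$$d(p,p')\le\delta+2r_k\le3|x(p)-x(p')|.\tag{6.2}$$
What remains is that $d(p,p')>0$ for points that differ in $y$, and quantitatively that leaving a neighborhood of a tile costs a fixed fraction of its size.

**Lemma 3.** There is $C_1\ge1$ such that $d(p,p')\ge r_k/C_1$ whenever $p\in t\in\mathcal T_k$ and $p'\notin N_2(t)$.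

To prove it we need a $d$-Lipschitz function that separates $t$ from the complement of $N_2(t)$. A product cut-off does not suffice: it is well behaved on tiles of generation $k$, but on a much smaller tile of generation $q$ only its $y$-slopes matter, and these may be too large compared with $r_q$ divided by the height. The cure is to precompose with $h$ on every generation: by (P1) each composition gains a factor $\kappa<1$ in the vertical constant when we pass to the next generation.

*Proof.* **Step 1: one composition with $h$.** Call $f$ *$(a,b)$-Lipschitz at level $q$* if $|f(p)-f(p')|\le a|x(p)-x(p')|$ for all $p,p'$ differing only in $x$, and $|f(p)-f(p')|\le b\,r_q|y_l-y'_l|/|J_l|$ for $p,p'$ in a common tile $I\times\prod J_l\in\mathcal T_q$ differing only in $y_l$. Define $H_q(x,y)=(x,\eta_q(x,y_1),\dots,\eta_q(x,y_{n-1}))$, where for $x\in I=[a_0,a_0+r_q]\in\mathcal I_q$ and $y\in J=[b_0,b_0+|J|]\in\mathcal P_I$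
$$\eta_q(x,y)=b_0+|J|\,h\Big(\frac{x-a_0}{r_q},\frac{y-b_0}{|J|}\Big).$$
By (1.1), $\eta_q(x,\cdot)$ fixes the endpoints of $J$ and $\eta_q(x,y)=y$ for $x\in\partial I$, so this is well defined. $H_q$ maps each tile of $\mathcal T_q$ into itself.

*Claim.* If $f$ is $(a,b)$-Lipschitz at level $q$, then $f\circ H_q$ is $(a+(n-1)b,\ \kappa b)$-Lipschitz at level $q+1$, and $|f\circ H_q-f|\le(n-1)b\,r_q$.

The last statement holds because $H_q$ moves each coordinate $y_l$ within $J_l$; change the coordinates one at a time.

Horizontal bound: for $(x,y),(x',y)$ in a common tile of $\mathcal T_q$, (1.2) gives $|\eta_q(x,y_l)-\eta_q(x',y_l)|\le|J_l||x-x'|/r_q$. Changing first $x$ and then the other coordinates one by one inside the tile,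
$$|f(H_q(x,y))-f(H_q(x',y))|\le a|x-x'|+(n-1)\,b\,r_q\cdot\frac{|x-x'|}{r_q}=(a+(n-1)b)|x-x'| .$$
General horizontal segments are subdivided at the endpoints of the intervals of $\mathcal I_q$.

Vertical bound: let two points of a child with $l$-th interval $J_l'\subset J_l$ differ only in $y_l$. In the affine coordinates of $J_l$ the relative height of the child is $|J_l'|/|J_l|$, so (P1) gives $|\eta_q(x,y_l)-\eta_q(x,y'_l)|\le\kappa\frac{|J_l|}{M|J_l'|}|y_l-y_l'|$. The difference of $f\circ H_q$ is then at most $\frac{b\,r_q}{|J_l|}\cdot\kappa\frac{|J_l|}{M|J_l'|}|y_l-y_l'|=\kappa b\,r_{q+1}|y_l-y_l'|/|J_l'|$. This proves the claim.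

**Step 2: a cut-off at level $k$.** We need a starting function. For $t=I\times\prod J_l\in\mathcal T_k$ let
$$f_k(x,y)=\Big(1-\frac{\mathrm{dist}(x,I)}{r_k}-\sum_l\frac{9\,\mathrm{dist}(y_l,J_l)}{|J_l|}\Big)^+ .$$
Suppose $f_k(x,y)>0$ and $(x,y)\in s'=I'\times\prod J_l'\in\mathcal T_k$. Then $\mathrm{dist}(x,I)<r_k$, so $I'$ equals or is adjacent to $I$. Since $\mathrm{dist}(y_l,J_l)<|J_l|/9$ and the neighbors of $J_l$ in $\mathcal P_I$ have length at least $|J_l|/9$ by Lemma 2, $y_l$ lies in $J_l$ or in a neighbor of $J_l$ in $\mathcal P_I$. So $y\in\prod J_l^s$ for some $s=I\times\prod J_l^s\in\mathcal T_k$ meeting $t$. For $x_0\in I\cap I'$ we have $(x_0,y)\in s\cap s'$. Hence $s'\subset N_2(t)$ and $|J_l'|\le81|J_l|$.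

So $f_k$ vanishes on every tile of $\mathcal T_k$ not contained in $N_2(t)$. On the other tiles its difference in direction $y_l$ is at most $9|y_l-y'_l|/|J_l|\le729|y_l-y_l'|/|J_l'|$. Thus $f_k$ is $(1/r_k,\,729/r_k)$-Lipschitz at level $k$.

**Step 3: infinitely many compositions.** Now we pass to a $d$-Lipschitz function. Let $f_{q+1}=f_q\circ H_q$ for $q\ge k$, that is, $f_{q+1}=f_k\circ H_k\circ\dots\circ H_q$. By the claim $f_q$ is $(a_q,b_q)$-Lipschitz at level $q$ with
$$b_q=\frac{729\,\kappa^{q-k}}{r_k},\qquad a_q\le\frac1{r_k}+(n-1)\sum_{j\ge k}b_j\le\frac C{r_k},\qquad|f_{q+1}-f_q|\le(n-1)b_qr_q\le\frac{Cr_q}{r_k}.$$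
So $f_q\to f_\infty$ uniformly. On each tile of generation $q\ge k$,
$$\operatorname{osc}f_\infty\le a_qr_q+(n-1)b_qr_q+2\sum_{j\ge q}\frac{Cr_j}{r_k}\le C_1\frac{r_q}{r_k} ,$$
where we take $C_1\ge1$. On tiles of generation $q<k$, $\operatorname{osc}f_\infty\le1\le r_q/r_k$. Summing along chains, $|f_\infty(p)-f_\infty(p')|\le C_1d(p,p')/r_k$.

All $H_q$ with $q\ge k$ map tiles of $\mathcal T_k$ into themselves, because a tile of generation $k$ is a union of tiles of generation $q$. Since $f_k=1$ on $t$ and $f_k=0$ on tiles not contained in $N_2(t)$, also $f_\infty=1$ on $t$ and $f_\infty=0$ off $N_2(t)$. For $p\in t$ and $p'\notin N_2(t)$ this gives $1\le C_1d(p,p')/r_k$. $\square$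

**Step 4: topology, compactness and hypothesis (a).** We check that $d$ has the Euclidean topology. Let $p\in t_k\in\mathcal T_k$ with $t_{k+1}\subset t_k$. Children have height at most $\frac2N$ times that of the parent and $N>3$, so the heights of $t_k$ tend to $0$. The heights in $N_2(t_k)$ are comparable to those of $t_k$, so $N_2(t_k)$ has Euclidean diameter tending to $0$ as $k\to\infty$. By Lemma 3, $B(p,r_k/C_1)\subset N_2(t_k)$. So $d(p,p')>0$ for $p\ne p'$, and the $d$-topology is finer than the Euclidean one. Conversely, the union of the tiles of generation $k$ containing $p$ is a Euclidean neighborhood of $p$ (local finiteness), and it is contained in $B(p,2r_k)$. So $d$ induces the Euclidean topology: the identity $(\mathbb R^n,d)\to\mathbb R^n$ is a homeomorphism. Every $d$-ball lies in some compact $N_2(t)$ (take $k$ very negative), so closed balls are compact; in particular $d$ is complete. With (6.1) and (6.2), hypothesis (a) of Proposition A holds for the single coordinate $x$.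

**Step 5: doubling, hypothesis (b).** For $r>0$ let $k$ satisfy $r_{k+1}/C_1<r\le r_k/C_1$, and let $p\in t\in\mathcal T_k$. With a fixed $j_0$ such that $M^{j_0-1}>C_1$ we have $r_{k+j_0}<r$. So a tile $t'\subset t$ of generation $k+j_0$ containing $p$ lies in $B(p,r)$, and $m(B(p,r))\ge m(t')\ge c\,m(t)$ by (P3). If $\hat t$ is the parent of $t$, then $2r\le r_{k-1}/C_1$, so $B(p,2r)\subset N_2(\hat t)$ by Lemma 3 and $m(B(p,2r))\le Cm(\hat t)\le C'm(t)$. This is (b). Moreover, since any point of $N_2(t)$ is joined to $p$ by a chain of three tiles of size $r_k$,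
$$B(p,r)\subset N_2(t)\subset B(p,4r_k)\subset B(p,\Lambda r),\qquad\Lambda=4MC_1.\tag{6.3}$$

## 7. A Poincaré inequality that sees only $\partial_x$

Let $u\in\mathrm{Lip}_c(d)$ with Lipschitz constant $L$. By (6.1), $|u(p)-u(p')|\le Lr_q$ for $p,p'$ in a common tile of generation $q$. By (6.2) $u$ is $3L$-Lipschitz in $x$. Let $|\partial_xu|$ denote the upper limit of $|u(x+\epsilon,y)-u(x,y)|/|\epsilon|$ as $\epsilon\to0$. It is a bounded Borel function, and for every $y$ it equals the absolute value of the derivative for a.e. $x$. So the integrals below are defined for every $y$ and measurable.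

The goal is to bound vertical differences of $u$ by $|\partial_xu|$, with no $L$ in the bound. Fix a box $I\times J$ of generation $k$. It is natural to follow an average of $u$ in $x$ along $y\in J$. Using only the tile bound in one descendant column of width $r_{k+s}$, we cross $N^s$ boxes with jumps up to $Lr_{k+s}$. The resulting bound $N^sLr_{k+s}=Lr_k(N/M)^s$ blows up, since $N>M$. The weights $w_i$ repair this: at each level $y$ they put mass on the columns whose boxes at that level are tall, in the precise sense $w_i\le\kappa|J_{ij}|$. Changing the weights costs only differences of $u$ between columns at the same $y$, and those are controlled by $\partial_xu$.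

**Lemma 4.** Let $I\in\mathcal I_k$. Fix $l$ and all coordinates $y_{l'}$, $l'\ne l$; put $v(x,y)=u(x,\dots,y_l=y,\dots)$ and $g(y)=\int_I|\partial_xv(x,y)|dx$. If $J,J'\in\mathcal P_I$ are equal or adjacent, then for $x\in I$, $y\in J$, $y'\in J'$,
$$|v(x,y)-v(x,y')|\le g(y)+g(y')+\frac W{1-\kappa}\big(\operatorname{Av}_Jg+\operatorname{Av}_{J'}g\big).$$

*Proof.* If two points lie in a common planar tile $I'\times J''$ of generation $q$, their values of $v$ differ by at most $Lr_q$: together with the fixed coordinates they lie in a common $n$-dimensional tile of generation $q$.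

**Step 1: the cascade.** We define multi-scale averages. For $I'\in\mathcal I_q$ let $F^{(0)}_{I'}$ be the continuous function, affine on each interval of $\mathcal P_{I'}$, with $F^{(0)}_{I'}(y)=\frac1{r_q}\int_{I'}v(x,y)dx$ at the endpoints of those intervals. For $s\ge1$ let
$$F^{(s)}_{I'}(y)=\sum_{i=0}^{M-1}w_i(\hat y)\,F^{(s-1)}_{I_i'}(y),\qquad y\in J''\in\mathcal P_{I'},$$
where $\hat y\in[0,1]$ is the affine coordinate of $y$ in $J''$ and $I_i'$ are the children of $I'$. As $w_i(0)=w_i(1)$, the definitions agree at common endpoints, and $F^{(s)}_{I'}$ is continuous and locally Lipschitz.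

**Step 2: the cascade stays close to $v$.** Put $g_{I'}(y)=\int_{I'}|\partial_xv(x,y)|dx$. For $I'\in\mathcal I_q$, $F_{I'}^{(0)}(y)$ is a convex combination of the averages of $v$ at the two endpoints of $J''\ni y$, so it differs from $\frac1{r_q}\int_{I'}v(x,y)dx$ by at most $Lr_q$. Inductively, since $w_i\ge0$ and $\sum_iw_i=1$, $F^{(s)}_{I'}(y)$ differs by at most $Lr_{q+s}$ from an average of $v(\cdot,y)$ against a probability density on $I'$; note that the children have generation $q+1$ and depth $s-1$. Values $v(x,y)$ and $v(x',y)$ with $x,x'\in I'$ differ by at most $g_{I'}(y)$. Thus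
$$|F_{I'}^{(s)}(y)-v(x,y)|\le g_{I'}(y)+Lr_{q+s},\qquad|F^{(s-1)}_{I'_i}(y)-v(x,y)|\le g_{I'}(y)+Lr_{q+s}\qquad(x\in I'),\tag{7.1}$$
the second for $s\ge1$ and every child $I'_i$, by the same argument.

**Step 3: contraction of the variation.** This is where (P2) enters. For $t=I'\times J''$ of generation $q$ let $e_s(t)=|J''|\int_{J''}|(F_{I'}^{(s)})'|dy$. For $s\ge1$, a.e. on $J''$,
$$(F^{(s)}_{I'})'=\sum_iw_i(\hat y)\,(F^{(s-1)}_{I_i'})'+\frac1{|J''|}\sum_iw_i'(\hat y)\,F^{(s-1)}_{I'_i}(y).$$
As $\sum_iw_i'=0$, we may subtract $v(x,y)$, with one fixed $x\in I'$, from each $F^{(s-1)}_{I'_i}(y)$ in the second sum; by (7.1) that term is bounded by $|J''|^{-1}W(g_{I'}(y)+Lr_{q+s})$. In the first sum, (P2) gives $w_i(\hat y)\le\kappa|J''_{ij}|/|J''|$ on the child interval $J''_{ij}$. So after multiplication by $|J''|$ and integration, the contribution of $J''_{ij}$ is at most $\kappa|J''_{ij}|\int_{J''_{ij}}|(F^{(s-1)}_{I_i'})'|=\kappa\,e_{s-1}(I'_i\times J''_{ij})$. Altogether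
$$e_s(t)\le\kappa\sum_{t'\text{ child of }t}e_{s-1}(t')+W\int_t|\partial_xv|\,dx\,dy+WL|t|M^{-s},\tag{7.2}$$
since $|J''|r_{q+s}=|t|M^{-s}$, where $|t|$ is the area. Also $e_0(t)\le|J''|Lr_q=L|t|$, because $F^{(0)}_{I'}$ is affine on $J''$ and its two end values differ by at most $Lr_q$. The descendants of $t$ of each generation have total area $|t|$, so iterating (7.2),
$$e_s(t)\le\sum_{j=0}^{s-1}\kappa^j\Big(W\int_t|\partial_xv|+WL|t|M^{-(s-j)}\Big)+\kappa^sL|t| .$$
Since $\sum_{j<s}\kappa^jM^{-(s-j)}\le s\max(\kappa,M^{-1})^s\to0$, all terms with $L$ disappear as $s\to\infty$, and $\limsup_{s\to\infty}e_s(t)\le\frac W{1-\kappa}\int_t|\partial_xv|$.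

**Step 4: conclusion.** For $t=I\times J$ we have $\int_t|\partial_xv|=|J|\operatorname{Av}_Jg$. So $\limsup_s\int_J|(F_I^{(s)})'|\le\frac W{1-\kappa}\operatorname{Av}_Jg$, and likewise for $J'$. Since $J\cup J'$ is an interval, (7.1) with $I'=I$ gives $|v(x,y)-v(x,y')|\le g(y)+g(y')+2Lr_{k+s}+\int_{J\cup J'}|(F_I^{(s)})'|$. Let $s\to\infty$. $\square$

**Step 5: two tiles in the same column.** We integrate Lemma 4, one coordinate after the other. Let $t=I\times\prod J_l$ and $t^*=I\times\prod J_l^*$ in $\mathcal T_k$ with $J_l,J_l^*$ equal or adjacent for each $l$. For $0\le l\le n-1$ put $y^{(l)}=(y_1^*,\dots,y_l^*,y_{l+1},\dots,y_{n-1})$ and $t^{(l)}=I\times J_1^*\times\dots\times J_l^*\times J_{l+1}\times\dots\times J_{n-1}\in\mathcal T_k$, and put $g_I(y)=\int_I|\partial_xu(x,y)|dx$. For $(x,y)\in t$ and $(x^*,y^*)\in t^*$,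
$$|u(x,y)-u(x^*,y^*)|\le g_I(y)+\sum_{l=1}^{n-1}|u(x^*,y^{(l-1)})-u(x^*,y^{(l)})| .$$
Lemma 4 bounds the $l$-th term by $g_I(y^{(l-1)})+g_I(y^{(l)})$ plus $C$ times the averages of $g_I$ over the $l$-th coordinate in $J_l$ and in $J_l^*$, the other coordinates being those of $y^{(l)}$. Square and average over $t\times t^*$. If $(y,y^*)$ is uniformly distributed, then $y^{(l)}$ is uniformly distributed on the $y$-projection of $t^{(l)}$. So by Jensen each resulting term is at most $C$ times the average of $g_I^2$ over the $y$-projection of $t^{(l-1)}$ or $t^{(l)}$. Since $g_I(y)^2\le r_k\int_I|\partial_xu(x,y)|^2dx=r_k^2\operatorname{Av}_I|\partial_xu(\cdot,y)|^2$,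
$$\frac1{m(t)m(t^*)}\int_t\int_{t^*}|u(p)-u(p^*)|^2\,dm(p^*)\,dm(p)\le Cr_k^2\sum_{l=0}^{n-1}\operatorname{Av}_{t^{(l)}}|\partial_xu|^2 .\tag{7.3}$$
Without squaring one gets the same with exponent $1$ and factor $Cr_k$. In particular, taking $t^*=t$,
$$\operatorname{Av}_t|u-u_t|^2\le Cr_k^2\operatorname{Av}_t|\partial_xu|^2 .\tag{7.4}$$

**Step 6: neighboring tiles.** We show that if $t,t'\in\mathcal T_k$ intersect, then
$$|u_t-u_{t'}|^2\le\frac{Cr_k^2}{m(t)}\int_{N_1(t)}|\partial_xu|^2dm .\tag{7.5}$$
Let $t=I\times\prod J_l$ and $t'=I'\times\prod J_l'$.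

If $I=I'$, then $J_l$ and $J_l'$ are equal or adjacent, and (7.5) follows from (7.3) and Jensen: the $t^{(l)}$ meet $t$ and have measure comparable to $m(t)$.

Otherwise $I'$ is adjacent to $I$. By Step 4 of Section 5 choose $J_l''\in\mathcal P_{I'}$ with $|J_l\cap J_l''|\ge|J_l|/13$, and let $t''=I'\times\prod J_l''$ and $Q=\prod(J_l\cap J_l'')$. For $y\in Q$, $x\in I$, $x''\in I'$, passing through the common endpoint of $I$ and $I'$,
$$|u(x,y)-u(x'',y)|\le g_I(y)+g_{I'}(y).$$
We have $|J_l|\le13|J_l\cap J_l''|$ and, by Lemma 2, $|J_l''|\le9|J_l|\le117|J_l\cap J_l''|$. So the averages of $|u-u_t|^2$ and $g_I^2$ over $I\times Q$, and of $|u-u_{t''}|^2$ and $g_{I'}^2$ over $I'\times Q$, are at most $C$ times those over $t$ and $t''$. Averaging over $I\times I'\times Q$ and using (7.4),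
$$|u_t-u_{t''}|^2\le C\Big(\operatorname{Av}_t|u-u_t|^2+\operatorname{Av}_{t''}|u-u_{t''}|^2+r_k^2\operatorname{Av}_t|\partial_xu|^2+r_k^2\operatorname{Av}_{t''}|\partial_xu|^2\Big)\le Cr_k^2\Big(\operatorname{Av}_t|\partial_xu|^2+\operatorname{Av}_{t''}|\partial_xu|^2\Big).$$
Moreover $J_l',J_l''\in\mathcal P_{I'}$ both meet $J_l$, so they are joined by at most $12$ steps through neighboring intervals of $\mathcal P_{I'}$ meeting $J_l$. Applying (7.3) in the column $I'$ at most $12$ times (padding with repetitions) bounds $|u_{t''}-u_{t'}|^2$. All tiles in the column $I'$ which occur, also the mixed ones in (7.3), have the form $I'\times\prod\tilde J_l$ with $\tilde J_l\cap J_l\ne\emptyset$. So they meet $t$, lie in $N_1(t)$, and have measure comparable to $m(t)$. This proves (7.5).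

**Step 7: balls, hypothesis (c).** Let $t'$ be one of the tiles of generation $k$ that make up $N_2(t)$. There is a tile $s$ with $t\cap s\ne\emptyset\ne s\cap t'$, and $N_1(t)\cup N_1(s)\subset N_2(t)$. So (7.5), used for $(t,s)$ and $(s,t')$, gives $m(t')|u_{t'}-u_t|^2\le Cr_k^2\int_{N_2(t)}|\partial_xu|^2$. With (7.4) on each $t'$, summing over the at most $C$ tiles $t'$,
$$\int_{N_2(t)}|u-u_t|^2dm\le Cr_k^2\int_{N_2(t)}|\partial_xu|^2dm .$$
Given a ball $B(p,r)$, take $k$ and $t$ as in Step 5 of Section 6. With (6.3) and $r_k\le MC_1r$,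
$$\int_{B(p,r)}|u-u_{B(p,r)}|^2dm\le\int_{N_2(t)}|u-u_t|^2dm\le Cr^2\int_{B(p,\Lambda r)}|\partial_xu|^2dm .$$
This is (c) for the single coordinate $x$. Hypotheses (a), (b), (c) hold, and Proposition A with one distinguished coordinate proves Theorem 1. So for every $n\ge2$ an MMD space as asked for exists. $\square$

## 8. The other dimensions and the $L^1$ inequality

*Proof of Theorem 2 (iii).* The aim is to drop the squares. The unsquared version of (7.3) gives $\operatorname{Av}_t|u-u_t|\le Cr_k\operatorname{Av}_t|\partial_xu|$. By the same steps it then gives $|u_t-u_{t'}|\le\frac{Cr_k}{m(t)}\int_{N_1(t)}|\partial_xu|$ for intersecting tiles: in Step 6 one averages the first powers, and $\operatorname{Av}g_I$ over the projection of $t$ equals $r_k\operatorname{Av}_t|\partial_xu|$. As in Step 7, $\int_{N_2(t)}|u-u_t|\le Cr_k\int_{N_2(t)}|\partial_xu|$. Conclude with (6.3) and $\int_B|u-u_B|\le2\int_B|u-u_t|$. $\square$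

*Proof of Theorem 2 (i).* The idea is to multiply the space of Theorem 1 by a Euclidean factor. Let $n'=n-k+1$. Let $(X,d)=(\mathbb R^{n'},d)$ be the space of Theorem 1 if $n'\ge2$, and $\mathbb R$ with the Euclidean metric if $n'=1$. For $k=1$ we are done (Theorem 1, or Brownian motion on $\mathbb R$). For $k\ge2$ put on $X\times\mathbb R^{k-1}=\mathbb R^n$ the metric
$$d_\times((p,z),(p',z'))=\max(d(p,p'),|z-z'|),$$
and let the $k$ distinguished coordinates be $x,z_1,\dots,z_{k-1}$. Then $d_\times$ induces the Euclidean topology and closed balls are compact. Hypothesis (a) holds because it holds in each factor, and (b) holds because balls are products $B\times Q$ of balls of the same radius $r$.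

For (c), let $u\in\mathrm{Lip}_c(d_\times)$ and put $u_B(z)=\operatorname{Av}_Bu(\cdot,z)$. This is a compactly supported Lipschitz function of $z$ with $\nabla u_B(z)=\operatorname{Av}_B\nabla_zu(\cdot,z)$ a.e., by dominated convergence and Fubini. For each $z$ the function $u(\cdot,z)$ is in $\mathrm{Lip}_c(d)$. Since $u_B(z)$ is the mean of $u(\cdot,z)$ and $(u_B)_Q=u_{B\times Q}$, the cross term vanishes. The Poincaré inequalities of $X$ and of $\mathbb R^{k-1}$, with $|\nabla u_B(z)|^2\le\operatorname{Av}_B|\nabla_zu(\cdot,z)|^2$, give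
$$\int_{B\times Q}|u-u_{B\times Q}|^2=\int_Q\int_B|u-u_B(z)|^2+m(B)\int_Q|u_B-(u_B)_Q|^2\le Cr^2\int_Q\int_{\Lambda B}|\partial_xu|^2+Cr^2\int_B\int_Q|\nabla_zu|^2 .$$
The right side is at most $Cr^2\int_{\Lambda B\times\Lambda Q}|\nabla_ku|^2$. So Proposition A applies and the martingale dimension is $k$. $\square$

*Proof of Theorem 2 (ii).* The point is that dimension $0$ means no motion, while the lower Gaussian bound forces some. If the martingale dimension is $0$, the pointwise index is $0$ a.e., so all energy measures vanish. By strong locality $\mathcal E(f,f)=\frac12\mu_{\langle f\rangle}(X)=0$ for $f\in\mathcal F$, so $P_t=\mathrm{id}$ on $L^2$ for all $t$. Fix a point $z_0$ and $R>0$ such that $B(z_0,2R)$ is relatively compact, and take $t>0$ with $\sqrt t\le R$ and $\delta\sqrt t/2\le R$. For $z\in B(z_0,\delta\sqrt t/2)$ we have $B(z,\sqrt t)\subset B(z_0,2R)$, so $m(B(z,\sqrt t))<\infty$. There are no isolated points, so we can choose disjoint nonempty open sets $U,V\subset B(z_0,\delta\sqrt t/2)$. They have finite measure, and positive measure because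 $m$ has full support. Any two points of them are at distance less than $\delta\sqrt t$, so $p_t(z,z')\ge c/m(B(z,\sqrt t))>0$ for $z\in V$ and $z'\in U$. Hence
$$0=\int_V1_U\,dm=\int_VP_t1_U\,dm=\int_V\int_Up_t(z,z')\,dm(z')\,dm(z)>0,$$
a contradiction. $\square$
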